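\title{A parity question for almost Gorenstein* simplicial complexes}

\begin{abstract}
A simplicial complex $\Delta$ of dimension $d-1$ is almost Gorenstein* over a field $K$ if its Stanley--Reisner ring is Cohen--Macaulay with $a$-invariant $0$ and embeds in degree $0$ into its canonical module with a cokernel whose number of generators equals its multiplicity $\delta(\Delta)$. Matsuoka and Murai asked whether $\delta(\Delta)$ is always even. We show that it is not: the six-vertex real projective plane with one triangle added has $\delta=3$ over every field of characteristic different from $2$. For fixed $d\ge 2$ and $K$, the number $\delta$ is always even if and only if $d$ is even or $\operatorname{char}K=2$. For $d=3$ and $\operatorname{char}K\neq2$ its values are exactly the nonnegative integers other than $1$.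
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $K$ be a field, $S=K[x_1,\dots,x_n]$ and $\mathfrak m=(x_1,\dots,x_n)$. For a finitely generated graded $S$-module $M$ let $\mu(M)=\dim_K M/\mathfrak mM$ be the number of minimal generators. If $M\neq0$ has Krull dimension $s$, its Hilbert series has the form $H_M(t)=Q(t)/(1-t)^s$ with $Q(1)>0$, and $e(M)=Q(1)$ is the \emph{multiplicity} of $M$; we put $e(0)=0$. The shift $M(k)$ is defined by $M(k)_j=M_{k+j}$.

Let $R$ be a graded $K$-algebra of Krull dimension at least $1$ with canonical module $\omega_R$, and let $a=-\min\{k:(\omega_R)_k\neq0\}$ be its \emph{$a$-invariant}. The ring $R$ is \emph{almost Gorenstein} if it is Cohen--Macaulay and there is a short exact sequence of degree $0$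
\[
0\longrightarrow R\xrightarrow{\ \phi\ }\omega_R(-a)\longrightarrow C\longrightarrow 0
\qquad\text{with}\qquad \mu(C)=e(C).
\]
The case $C=0$ is the Gorenstein case $R\cong\omega_R(-a)$. For the rings considered here one always has $\mu(C)\le e(C)$ (Proposition~\ref{prop:coker}), so the condition asks that $C$ need as many generators as its multiplicity allows.

Let $\Delta$ be a simplicial complex on $[n]=\{1,\dots,n\}$ of dimension $d-1$, so that its largest faces have $d$ elements. Its \emph{Stanley--Reisner ring} $K[\Delta]$ is the quotient of $S$ by the monomials $x^F=\prod_{v\in F}x_v$ with $F\notin\Delta$; it has Krull dimension $d$. We call $\Delta$ \emph{almost Gorenstein*} over $K$ if $K[\Delta]$ is almost Gorenstein with $a$-invariant $0$. Let $f_i$ be the number of $i$-dimensional faces, with $f_{-1}=1$, and define the $h$-vector $h(\Delta)=(h_0,\dots,h_d)$ by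
\begin{equation}\label{eq:h}
\sum_{i=0}^{d}f_{i-1}(t-1)^{d-i}=\sum_{i=0}^{d}h_it^{d-i}.
\end{equation}
For $0\le i\le d-1$ put
\[
\eta_i=(h_d+h_{d-1}+\dots+h_{d-i})-(h_0+h_1+\dots+h_i),
\]
and let $\eta_\Delta(t)=\sum_{i=0}^{d-1}\eta_it^i$ and $\delta(\Delta)=\eta_\Delta(1)$. For an almost Gorenstein* complex, $\eta_\Delta(t)$ is the numerator of the Hilbert series of $C$ and $\delta(\Delta)=e(C)$ (Proposition~\ref{prop:coker}). Thus $\delta$ measures the distance from the Gorenstein case. It also has a direct geometric meaning. A complex is \emph{pure} if all its facets (maximal faces) have $d$ elements. A \emph{ridge} is a face with $d-1$ elements, and the \emph{degree} $\deg G$ of a ridge $G$ is the number of facets containing it.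

\begin{lemma}\label{lem:delta}
We have $\eta_i=\eta_{d-1-i}$ for all $i$, and $\eta_0=\eta_{d-1}=h_d-1$. If $\Delta$ is pure, then
\[
\delta(\Delta)=d\,f_{d-1}-2f_{d-2}=\sum_{G\ \mathrm{ridge}}(\deg G-2).
\]
In particular $\delta(\Delta)$ is even if $d$ is even.
\end{lemma}

\begin{proof}
In $\eta_i-\eta_{d-1-i}$ the terms with positive sign are $h_d,\dots,h_{d-i}$ and $h_{d-1-i},\dots,h_0$, and those with negative sign are $h_0,\dots,h_i$ and $h_{i+1},\dots,h_d$; the difference is $0$. Also $\eta_0=h_d-h_0$ and $h_0=1$. In $\sum_i\eta_i$ the number $h_k$ occurs $k$ times with positive and $d-k$ times with negative sign, so $\delta=\sum_k(2k-d)h_k$. Setting $t=1$ in \eqref{eq:h} and in its derivative gives $f_{d-1}=\sum_kh_k$ and $f_{d-2}=\sum_k(d-k)h_k$, whence $\delta=df_{d-1}-2f_{d-2}$. Finally $\sum_G\deg G=df_{d-1}$, since each facet contains $d$ ridges.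
\end{proof}

So $\delta$ counts the excess of facets at the ridges over the value $2$ that one sees in a triangulated sphere. The following question is posed in \cite{MM}.

\begin{quote}
\emph{Is $\delta(\Delta)$ even for every almost Gorenstein* simplicial complex $\Delta$?}
\end{quote}

We consider it for $\dim\Delta\ge1$, that is, $d\ge2$; in dimension $0$ three points already give $\delta=1$ (Example~\ref{ex:points}). Several observations suggest a positive answer. For even $d$ it is Lemma~\ref{lem:delta}, and for odd $d$ the symmetry of the $\eta_i$ reduces the question to the parity of the single middle coefficient $\eta_{(d-1)/2}$. Gluing two almost Gorenstein* complexes along a ridge adds the values of $\delta$ and adds $2$ (Lemma~\ref{lem:ridgesum}), so it produces only even values from even values. And over $K=\mathbb F_2$ the answer is immediate: the embedding $\phi$ is given by a $(d-1)$-cycle in which every facet has a nonzero coefficient (Proposition~\ref{prop:coker}), over $\mathbb F_2$ this cycle is the sum of all facets, and so every ridge has even degree. Nevertheless the answer is negative.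

\begin{theorem}\label{thm:A}
Let $\operatorname{char}K\neq2$ and let $\Delta$ be the complex on $\{1,\dots,6\}$ with facets
\[
125,\ 126,\ 134,\ 136,\ 145,\ 234,\ 235,\ 246,\ 356,\ 456,\qquad 123 .
\]
Then $\Delta$ is almost Gorenstein* over $K$, $h(\Delta)=(1,3,6,1)$, $\eta_\Delta(t)=3t$ and $\delta(\Delta)=3$.
\end{theorem}

The first ten triangles form the six-vertex triangulation of $\mathbb{RP}^2$, and $123$ is a triangle that is missing from it. For $d\ge2$ let $\mathcal D(d,K)$ be the set of values $\delta(\Delta)$, where $\Delta$ ranges over the almost Gorenstein* complexes over $K$ of dimension $d-1$.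

\begin{theorem}\label{thm:B}
Let $d\ge2$.
\begin{enumerate}
\item If $d$ is even or $\operatorname{char}K=2$, then $\mathcal D(d,K)=2\mathbb Z_{\ge0}$.
\item If $d=3$ and $\operatorname{char}K\neq2$, then $\mathcal D(3,K)=\mathbb Z_{\ge0}\setminus\{1\}$.
\item If $d=2m+1\ge5$ and $\operatorname{char}K\neq2$, then
\[
2\mathbb Z_{\ge0}\cup\{k\ \text{odd}: k\ge3^m\}\ \subseteq\ \mathcal D(d,K)\ \subseteq\ \mathbb Z_{\ge0}\setminus\{1\}.
\]
\end{enumerate}
In particular, for fixed $d\ge2$ and $K$, the number $\delta$ is always even if and only if $d$ is even or $\operatorname{char}K=2$.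
\end{theorem}

For odd $d\ge5$ we do not determine which odd values between $3$ and $3^m-2$ occur.

Everything rests on a description of $\omega_{K[\Delta]}$ and $C$ by the spaces of top-dimensional cycles of links, which turns the condition $\mu(C)=e(C)$ into linear algebra (Section~\ref{sec:omega}). An odd $\delta$ needs ridges of odd degree, in the simplest case three sheets meeting along a sphere of codimension one. If the sheets are attached in the obvious way, $C$ has too few generators (Example~\ref{ex:cones}); if two of them are interchanged as one travels around, the count comes out right. Section~\ref{sec:RP2} shows this on the complex of Theorem~\ref{thm:A} and Section~\ref{sec:odd} in every odd $d$. Section~\ref{sec:ridges} contains the bound $\delta\ne1$ and the gluing lemma, Section~\ref{sec:char2} treats all fields of characteristic $2$ by duality, and Section~\ref{sec:values} assembles Theorem~\ref{thm:B}.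

\section{The canonical module as a system of cycle spaces}\label{sec:omega}

\subsection*{Conventions and standard facts}
We use the $\mathbb Z^n$-grading with $\deg x_v=e_v$, and write $e_F=\sum_{v\in F}e_v$ and $\operatorname{supp}a=\{v:a_v\ne0\}$. For $G\subseteq[n]$, $2^G$ is the full simplex on $G$ and $K[x_G]=S/(x_v:v\notin G)$ is its Stanley--Reisner ring. The link of a face is $\operatorname{lk}_\Delta F=\{F'\in\Delta:F'\cap F=\emptyset,\ F'\cup F\in\Delta\}$.

Homology has coefficients in $K$ unless another field is named. The chain complex $\tilde C(\Delta)$ is augmented: it is spanned by oriented faces $[v_0,\dots,v_k]$, including the empty face in degree $-1$, with $\partial[v_0,\dots,v_k]=\sum_j(-1)^j[v_0,\dots,\widehat{v_j},\dots,v_k]$. Thus $\partial[G]\ne0$ for every nonempty face $G$. We write $[A]$ for the orientation by increasing labels and $[A:G]=\pm1$ for the coefficient of $[G]$ in $\partial[A]$. For a subcomplex $B\subseteq X$, $H_*(X,B)$ is the homology of $\tilde C(X)/\tilde C(B)$. A complex \emph{has the homology of $S^k$} if $\tilde H_k\cong K$ and $\tilde H_i=0$ for $i\neq k$; the complex $\{\emptyset\}$ is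 $S^{-1}$. For a join $X*Y=\{F\cup F':F\in X,\ F'\in Y\}$ the K\"unneth formula gives $\tilde H_{k+1}(X*Y)\cong\bigoplus_{i+j=k}\tilde H_i(X)\otimes\tilde H_j(Y)$; so in a join of complexes with the homology of spheres the numbers $\dim+1$ of the spheres add up.

We use the following textbook facts; $R=K[\Delta]$.
\begin{itemize}
\item \emph{Reisner's criterion.} $R$ is Cohen--Macaulay if and only if $\tilde H_i(\operatorname{lk}_\Delta F)=0$ for all $F\in\Delta$ and all $i<\dim\operatorname{lk}_\Delta F$. We then call $\Delta$ Cohen--Macaulay; such a complex is pure.
\item \emph{Depth lemma.} If $0\to L\to M\to N\to0$ is exact, then $\operatorname{depth}N\ge\min\{\operatorname{depth}M,\operatorname{depth}L-1\}$ and $\operatorname{depth}L\ge\min\{\operatorname{depth}M,\operatorname{depth}N+1\}$.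
\item \emph{Canonical module.} If $R$ is Cohen--Macaulay, $\omega=\omega_R$ is the graded dual of $H^d_{\mathfrak m}(R)$, so $\omega_a=(H^d_{\mathfrak m}(R)_{-a})^*$. It is Cohen--Macaulay of dimension $d$. From $H_R(t)=\sum_ih_it^i/(1-t)^d$ and $H_\omega(t)=(-1)^dH_R(t^{-1})$ one gets $H_\omega(t)=\sum_ih_{d-i}t^i/(1-t)^d$.
\end{itemize}

\subsection*{The module $\omega$}
Let $\Delta$ be pure of dimension $d-1$. For $F\subseteq[n]$ let $Z_F$ be the space of families $(c_A)$, indexed by the facets $A\supseteq F$, such that
\begin{equation}\label{eq:cycle}
\sum_{A\supset G}[A:G]\,c_A=0\qquad\text{for every ridge }G\supseteq F .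
\end{equation}
So $Z_F=0$ if $F\notin\Delta$, and $Z_\emptyset=\tilde H_{d-1}(\Delta)$. If $F\in\Delta$ and we reorient each face containing $F$ so that the vertices of $F$ come first, the $c_A$ change by signs and \eqref{eq:cycle} becomes the cycle condition in the link; hence $Z_F\cong\tilde H_{d-1-|F|}(\operatorname{lk}_\Delta F)$, the top homology of the link. For $F\subseteq F'$, forgetting the facets that do not contain $F'$ defines a \emph{restriction map} $Z_F\to Z_{F'}$, $w\mapsto w|_{F'}$.

\begin{proposition}\label{prop:omega}
Let $\Delta$ be Cohen--Macaulay. Then $\omega_a=0$ for $a\notin\mathbb N^n$, and $\omega_a=Z_{\operatorname{supp}a}$ for $a\in\mathbb N^n$. Multiplication by $x_v$ is the restriction map $Z_F\to Z_{F\cup v}$, which is the identity if $v\in F$. In particular $\omega_0=\tilde H_{d-1}(\Delta)$ has dimension $h_d$, and $R$ has $a$-invariant $0$ if and only if $\tilde H_{d-1}(\Delta)\neq0$.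
\end{proposition}

\begin{proof}
Local cohomology is computed by the \v Cech complex with terms $\check C^k=\bigoplus_{|A|=k}R_{x^A}$. The localization $R_{x^A}$ has as a basis the Laurent monomials $x^b$ with $b_u\ge0$ for $u\notin A$ and $A\cup\operatorname{supp}b\in\Delta$. So $\check C^k=0$ for $k>d$, and $H^d_{\mathfrak m}(R)$ is the cokernel of $\check C^{d-1}\to\check C^d$, whose components $R_{x^G}\to R_{x^A}$ are $[A:G]$ times the natural maps.

Let $b\in\mathbb Z^n$ have an entry $b_v>0$, and let $A$ be a facet with $x^b\ne0$ in $R_{x^A}$. Then $\operatorname{supp}b\subseteq A$. For $G=A\setminus v$ the monomial $x^b$ is a basis element of $R_{x^G}$, and it maps to $0$ in $R_{x^{A'}}$ for each facet $A'\supset G$ other than $A$, because $v\notin A'$. So $\check C^{d-1}_b\to\check C^d_b$ is onto, and $\omega_{-b}=0$.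

Let $a\in\mathbb N^n$ have support $F$. Then $(R_{x^A})_{-a}=K$ if $F\subseteq A\in\Delta$, and it is $0$ otherwise. So $\check C^d_{-a}$ and $\check C^{d-1}_{-a}$ have bases indexed by the facets and the ridges containing $F$, and $\omega_a$, the kernel of the dual map, is cut out by \eqref{eq:cycle}. Multiplication by $x_v$ from $\check C^d_{-a-e_v}$ to $\check C^d_{-a}$ is the inclusion of the basis elements indexed by the facets containing $F\cup v$; its dual is the restriction. The last assertions follow because $\omega$ lives in nonnegative degrees and $H_\omega(0)=h_d$.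
\end{proof}

For the simplex $2^G$ there is one coefficient $c_G$, and \eqref{eq:cycle} forces $c_G=0$ unless $F=G$. Hence the graded dual of $H^{|G|}_{\mathfrak m}(K[x_G])$ is
\begin{equation}\label{eq:simplex}
\omega_{K[x_G]}\cong K[x_G](-e_G).
\end{equation}

\subsection*{The cokernel}
We call $z\in Z_\emptyset$ \emph{nowhere zero} if $z_A\neq0$ for every facet $A$.

\begin{proposition}\label{prop:coker}
Let $\Delta$ be Cohen--Macaulay. A homomorphism $\phi:R\to\omega$ of degree $0$ is multiplication by $z=\phi(1)\in Z_\emptyset$, and it is injective if and only if $z$ is nowhere zero. Let $z$ be nowhere zero, $C=\omega/Rz$, and $C_F=Z_F/Kz|_F$ for $F\in\Delta$.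
\begin{enumerate}
\item[(a)] The minimal generators of $C$ lie in squarefree degrees $e_F$, and
\begin{equation}\label{eq:mu}
\mu(C)=\sum_{F\in\Delta}\dim_K\Big(C_F\Big/\sum_{v\in F}\operatorname{im}(C_{F\setminus v}\to C_F)\Big),
\end{equation}
where the summand for $F$ is the number of generators of degree $e_F$.
\item[(b)] $C_A=0$ for facets $A$, and $\dim C_G=\deg G-2\ge0$ for ridges $G$. Moreover $\mu(C)=\mu(\omega)-1$.
\item[(c)] $H_C(t)=\eta_\Delta(t)/(1-t)^{d-1}$ and $e(C)=\delta(\Delta)$. If $C\neq0$, then $C$ is Cohen--Macaulay of dimension $d-1$.
\item[(d)] $\mu(C)\le\delta(\Delta)$, and if equality holds, then $C$ has exactly $\eta_i$ minimal generators of degree $i$ for each $i$.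
\end{enumerate}
Consequently, a complex $\Delta$ is almost Gorenstein* over $K$ if and only if it is Cohen--Macaulay over $K$ and has a nowhere zero cycle $z\in\tilde H_{d-1}(\Delta)$ with $\mu(\omega/Rz)=\delta(\Delta)$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:omega} the part of $\omega$ of total degree $0$ is $Z_\emptyset$, in multidegree $0$. So $\phi$ is $\mathbb Z^n$-graded and sends a monomial with support $F\in\Delta$ to $z|_F$. It is injective if and only if $z|_F\ne0$ for all faces $F$, and since every face lies in a facet, it suffices to test facets.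

(a) If $a\in\mathbb N^n$ has support $F\in\Delta$, then $C_a=C_F$, and all other graded parts of $C$ vanish. If $a_v\ge2$, then $x_v:C_{a-e_v}\to C_a$ is the identity of $C_F$, so there is no generator in degree $a$. In degree $e_F$ we have $(\mathfrak mC)_{e_F}=\sum_{v\in F}x_vC_{e_F-e_v}$.

(b) For a facet, $Z_A=K$. For a ridge, $Z_G$ is given by one nontrivial equation in $\deg G$ unknowns, and it contains $z|_G\ne0$. Since $z$ has the lowest degree in $\omega$, it is not in $\mathfrak m\omega$, so it is a minimal generator.

(c) We have $H_C=H_\omega-H_R=\sum_{i=0}^d(h_{d-i}-h_i)t^i/(1-t)^d$. The partial sums of the coefficients $h_{d-i}-h_i$ are $\eta_0,\dots,\eta_{d-1},0$, so the numerator is $(1-t)\eta_\Delta(t)$. If $C=0$, then $\eta_\Delta=0$ and $\delta=0=e(C)$. If $C\ne0$, the formula gives $\dim C\le d-1$, and the depth lemma gives $\operatorname{depth}C\ge d-1$. So $C$ is Cohen--Macaulay of dimension $d-1$ and $e(C)=\eta_\Delta(1)$.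

(d) Let $C\neq0$. Extending the field does not change the Hilbert series of $C$ and of $C/\mathfrak mC$, so we may assume that $K$ is infinite and choose linear forms $\theta=\theta_1,\dots,\theta_{d-1}$ that are a system of parameters for $C$. They form a regular sequence on the Cohen--Macaulay module $C$, so $C/\theta C$ has Hilbert series $\eta_\Delta(t)$. The surjection $C/\theta C\to C/\mathfrak mC$ gives $\mu(C)\le\delta$, and it is bijective in the case of equality.

The last statement follows from the first one, (c), and the fact that a nowhere zero cycle is nonzero, which gives $a=0$.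
\end{proof}

When $\Delta$ is almost Gorenstein*, we fix such a $z$ and call it \emph{the cycle} of $\Delta$.

\begin{example}\label{ex:points}
Let $\Delta$ consist of $n\ge2$ points, so $d=1$ and the only ridge is $\emptyset$. A nowhere zero cycle is a vector with nonzero entries and sum $0$. Given one, $C=C_\emptyset$ has dimension $n-2$ and $\mu(C)=n-2=\delta$. For $n=3$ and $K\neq\mathbb F_2$ the vector $(1,\lambda,-1-\lambda)$ with $\lambda\ne0,-1$ gives an almost Gorenstein* complex with $\delta=1$, also in characteristic $2$.
\end{example}

\begin{example}\label{ex:simplex}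
The boundary of the $d$-simplex on a set $V$ with $d+1$ elements is Cohen--Macaulay of dimension $d-1$, since its links are boundaries of simplices. The cycle $\partial[V]$ is nowhere zero and all ridges have degree $2$. So $\delta=0$, hence $\mu(C)=0$, and the complex is almost Gorenstein* over every field.
\end{example}

\begin{example}\label{ex:cones}
Let $T$ be the boundary of the triangle $123$ and let $\Theta=T*\{p_1,p_2,p_3\}$ be the union of three cones over $T$. It is Cohen--Macaulay: by the K\"unneth formula its homology is concentrated in degree $2$, and its vertex links are connected graphs. The three edges of $T$ have degree $3$ and the others have degree $2$, so $\delta(\Theta)=3$. For $F\in T$ an element of $Z_F$ has, up to sign, one coefficient $\lambda_i$ on the $i$th cone, subject to $\lambda_1+\lambda_2+\lambda_3=0$, and the restriction maps between these spaces preserve $(\lambda_1,\lambda_2,\lambda_3)$. For $F\notin T$ the link is a sphere, or $F$ is a facet, and $\dim Z_F=1$. If $K\neq\mathbb F_2$, there is a nowhere zero cycle $z$. For any such $z$, $\dim C_F=1$ if $F\in T$ and $C_F=0$ otherwise, and all maps $C_\emptyset\to C_F$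 with $F\in T$ are bijective. By \eqref{eq:mu}, $\mu(C)=1<3$, so $\Theta$ is not almost Gorenstein*.
\end{example}

\section{The projective plane with one more triangle}\label{sec:RP2}

In Example~\ref{ex:cones} a single global class in $C_\emptyset$ generates all of $C$. If we could keep the local picture along $T$, three sheets at each edge, but make $C_\emptyset=0$, then each of the three vertices of $T$ would need its own generator and we would have $\mu(C)=3=\delta$. The class in $C_\emptyset$ can be represented by the difference of two of the cones. It disappears if these two disks are replaced by one disk whose boundary runs twice around $T$. A disk attached in this way is a projective plane (Figure~\ref{fig:rp2}), and the third disk can be taken to be the triangle $123$ itself.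

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\coordinate (a) at (150:2.2); \coordinate (b) at (90:2.2); \coordinate (c) at (30:2.2);
\coordinate (d) at (-30:2.2); \coordinate (e) at (-90:2.2); \coordinate (f) at (-150:2.2);
\coordinate (p) at (90:1); \coordinate (q) at (-30:1); \coordinate (r) at (-150:1);
\draw[very thick] (a)--(b)--(c)--(d)--(e)--(f)--cycle;
\draw (p)--(q)--(r)--cycle;
\draw (a)--(p)--(b) (p)--(c)--(q)--(d) (q)--(e)--(r)--(f) (r)--(a);
\node at (150:2.5) {$1$}; \node at (90:2.5) {$2$}; \node at (30:2.5) {$3$};
\node at (-30:2.5) {$1$}; \node at (-90:2.5) {$2$}; \node at (-150:2.5) {$3$};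
\node at (90:0.6) {$5$}; \node at (-30:0.6) {$6$}; \node at (-150:0.6) {$4$};
\end{tikzpicture}
\caption{The six-vertex triangulation of $\mathbb{RP}^2$, cut open along the edges $12$, $23$, $13$. The boundary of the hexagon runs twice around the cycle $1,2,3$; boundary vertices and edges with equal labels are identified. The complex of Theorem~\ref{thm:A} is obtained by adding the triangle $123$.}
\label{fig:rp2}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\Gamma$ be the complex formed by the first ten triangles. Reading off, for each vertex, the opposite edges of the five triangles that contain it, one finds that the vertex links in $\Gamma$ are the $5$-cycles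
\[
\begin{array}{lll}
\operatorname{lk}1=(2\,5\,4\,3\,6), & \operatorname{lk}2=(1\,5\,3\,4\,6), & \operatorname{lk}3=(1\,4\,2\,5\,6),\\
\operatorname{lk}4=(1\,3\,2\,6\,5), & \operatorname{lk}5=(1\,2\,3\,6\,4), & \operatorname{lk}6=(1\,2\,4\,5\,3).
\end{array}
\]
Each link passes through all five other vertices, so all $15$ edges occur in $\Gamma$, each in exactly two triangles. In $\Delta$ the links of $4,5,6$ are unchanged, while the links of $1,2,3$ acquire the chords $23,13,12$. Each chord joins two nonadjacent vertices of the $5$-cycle, so these three links are theta graphs: two branch vertices joined by three paths.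

\emph{Face numbers.} We have $f=(1,6,15,11)$ and $(t-1)^3+6(t-1)^2+15(t-1)+11=t^3+3t^2+6t+1$. So $h=(1,3,6,1)$, $\eta_0=1-1=0$, $\eta_1=7-4=3$, $\eta_2=10-10=0$ and $\delta=3$.

\emph{The cycle.} For $x<y<z$ we have $\partial[xyz]=[yz]-[xz]+[xy]$. Let $(c_A)$ be a $2$-cycle and $\alpha=c_{125}$. Nine of the edges of degree $2$ give in turn
\[
\begin{array}{lll}
15:\ c_{145}=-c_{125}=-\alpha, & 14:\ c_{134}=c_{145}=-\alpha, & 34:\ c_{234}=-c_{134}=\alpha,\\
24:\ c_{246}=c_{234}=\alpha, & 26:\ c_{126}=c_{246}=\alpha, & 16:\ c_{136}=-c_{126}=-\alpha,\\
36:\ c_{356}=c_{136}=-\alpha, & 35:\ c_{235}=-c_{356}=\alpha, & 45:\ c_{456}=-c_{145}=\alpha,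
\end{array}
\]
and the conditions $c_{125}=c_{235}$, $c_{246}=c_{456}$, $c_{356}+c_{456}=0$ at the edges $25$, $46$, $56$ then hold. The conditions at $12$, $13$, $23$ are $c_{125}+c_{126}+c_{123}=0$, $c_{134}+c_{136}-c_{123}=0$, $c_{234}+c_{235}+c_{123}=0$, and each of them says $c_{123}=-2\alpha$. So $\tilde H_2(\Delta)=Kz$, where $z$ has coefficients $\pm1$ on $\Gamma$ and $-2$ on $123$. Since $\operatorname{char}K\ne2$, the cycle $z$ is nowhere zero.

\emph{Cohen--Macaulayness.} The complex $\Delta$ is connected, its reduced Euler characteristic is $-1+6-15+11=1$, and $\dim\tilde H_2=1$, so $\tilde H_1(\Delta)=0$. Vertex links are connected graphs and edge links are nonempty sets of points. Reisner's criterion applies.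

\emph{Generators of $C$.} We have $C_\emptyset=0$. The links of $4,5,6$ are cycles, so $C_4=C_5=C_6=0$. A theta graph has a two-dimensional cycle space, so $\dim C_v=1$ for $v=1,2,3$. For edges, $\dim C_G=\deg G-2$ is $1$ for $G=12,13,23$ and $0$ otherwise. Let $v\neq w$ be in $\{1,2,3\}$. The map $Z_v\to Z_{vw}$ restricts a cycle of the theta graph $\operatorname{lk}v$ to the three edges at the branch vertex $w$. It is injective, since a cycle is constant up to sign along each of the three paths, and $\dim Z_{vw}=2$, so it is bijective. It sends $z|_v$ to $z|_{vw}$, so $C_v\to C_{vw}$ is bijective. In \eqref{eq:mu} only the vertices $1,2,3$ contribute, and $\mu(C)=3=\delta(\Delta)$. By Proposition~\ref{prop:coker}, $\Delta$ is almost Gorenstein*.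
\end{proof}

The dimensions of the $C_F$ give $H_C(t)=\frac{3t}{1-t}+\frac{3t^2}{(1-t)^2}=\frac{3t}{(1-t)^2}$, in agreement with $\eta_\Delta(t)=3t$. In characteristic $2$ the computation still shows that $\Delta$ is Cohen--Macaulay with $a$-invariant $0$, but $z$ vanishes on $123$, so there is no embedding $\phi$.

\section{The value one, and ridge sums}\label{sec:ridges}

\begin{lemma}\label{lem:notone}
If $d\ge2$ and $\Delta$ is almost Gorenstein* of dimension $d-1$, then $\delta(\Delta)\ge0$ and $\delta(\Delta)\neq1$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:coker}(b) all terms of $\delta=\sum_G(\deg G-2)$ are nonnegative. If $\delta=1$, then one ridge $G_0$ has degree $3$ and all others have degree $2$. In the chain complex over $\mathbb F_2$ the boundary of the sum of all facets is then $\sum_G(\deg G)[G]=[G_0]$, so $\partial[G_0]=0$. This is false, because $|G_0|=d-1\ge1$.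
\end{proof}

\begin{lemma}\label{lem:ridgesum}
Let $d\ge2$ and let $\Delta,\Gamma$ be almost Gorenstein* over $K$ of dimension $d-1$, with $\Delta\cap\Gamma=2^G$ and $|G|=d-1$. Then $\Delta'=\Delta\cup\Gamma$ is almost Gorenstein* over $K$, and $\delta(\Delta')=\delta(\Delta)+\delta(\Gamma)+2$.
\end{lemma}

\begin{proof}
No facet and only one ridge is common to $\Delta$ and $\Gamma$, so the formula for $\delta(\Delta')$ follows from $\delta=df_{d-1}-2f_{d-2}$. Regard all complexes as complexes on a common set $[n]$. The depth lemma applied to
\[
0\to K[\Delta']\to K[\Delta]\oplus K[\Gamma]\to K[x_G]\to0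
\]
gives $\operatorname{depth}K[\Delta']\ge\min\{d,(d-1)+1\}=d$, so $\Delta'$ is Cohen--Macaulay. If $z_\Delta,z_\Gamma$ are the cycles of $\Delta,\Gamma$, then $z'=z_\Delta+z_\Gamma$ is a nowhere zero cycle of $\Delta'$. It remains to count generators. Write $\omega_\Delta$ for $\omega_{K[\Delta]}$. In the long exact sequence of local cohomology, $H^{d-1}_{\mathfrak m}(K[\Delta]\oplus K[\Gamma])=0$ and $H^d_{\mathfrak m}(K[x_G])=0$. Dualizing and using \eqref{eq:simplex}, we get
\[
0\to\omega_\Delta\oplus\omega_\Gamma\to\omega_{\Delta'}\to K[x_G](-e_G)\to0 .
\]
Generators of the submodule could become redundant in $\omega_{\Delta'}$; this is measured by the connecting map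
\[
\operatorname{Tor}^S_1(K[x_G](-e_G),K)\to(\omega_\Delta\oplus\omega_\Gamma)\otimes_SK .
\]
The source lives in the degrees of the relations $x_v$, $v\notin G$, namely $e_G+e_v=e_A$ with $|A|=d$. In such a degree $(\omega_\Delta)_{e_A}$ is $0$ or, if $A$ is a facet of $\Delta$, equal to $Kx^Az_\Delta\subseteq\mathfrak m\omega_\Delta$; the same holds for $\Gamma$. So the target vanishes in these degrees, the connecting map is zero, and $\mu(\omega_{\Delta'})=\mu(\omega_\Delta)+\mu(\omega_\Gamma)+1$. By Proposition~\ref{prop:coker}, $\mu(\omega_\Delta)=\delta(\Delta)+1$ and $\mu(\omega_\Gamma)=\delta(\Gamma)+1$, so $\mu(\omega_{\Delta'}/K[\Delta']z')=\delta(\Delta)+\delta(\Gamma)+2=\delta(\Delta')$.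
\end{proof}

\begin{proposition}\label{prop:plus2}
Let $d\ge2$. Then $0\in\mathcal D(d,K)$, and $k\in\mathcal D(d,K)$ implies $k+2\in\mathcal D(d,K)$.
\end{proposition}

\begin{proof}
The first claim is Example~\ref{ex:simplex}. For the second, choose a ridge $G$ of a complex $\Delta$ with $\delta(\Delta)=k$ and apply Lemma~\ref{lem:ridgesum} with $\Gamma$ the boundary of the simplex on $G\cup\{u,u'\}$, where $u,u'$ are new vertices.
\end{proof}

\section{Characteristic two}\label{sec:char2}

The argument for $K=\mathbb F_2$ in Section~\ref{sec:intro} used only the existence of a nowhere zero cycle. Over larger fields of characteristic $2$ this is not enough: the complex $\Theta$ of Example~\ref{ex:cones} has such a cycle and $\delta(\Theta)=3$. So the equality $\mu(C)=\delta$ must enter. We show that it forces the top homology to split into one-dimensional pieces with disjoint supports, as it does for a ridge sum of boundaries of simplices, where the pieces are the individual boundaries. A one-dimensional piece is defined over the prime field, and this brings us back to $\mathbb F_2$.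

The equality $\mu(C)=\delta$ gives information about generators of $C$ in the top degree $d-1$, whereas the homology of $\Delta$ sits in degree $0$. Duality connects the two. Let $R=K[\Delta]$ be Cohen--Macaulay. By $\mathbb Z^n$-graded local duality \cite{GW,BH}, for a finitely generated $\mathbb Z^n$-graded $R$-module $M$ the module $\operatorname{Ext}^i_R(M,\omega)$ is the graded dual of $H^{d-i}_{\mathfrak m}(M)$, and $\operatorname{Hom}_R(\omega,\omega)=R$. Hence $\operatorname{Hom}_R(M,\omega)=0$ if $\dim M<d$, $\operatorname{Ext}^1_R(\omega,\omega)=0$, and by \eqref{eq:simplex}, for a ridge $G$,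
\begin{equation}\label{eq:extG}
\operatorname{Ext}^1_R(K[x_G](-e_G),\omega)\cong K[x_G](-e_G)(e_G)=K[x_G].
\end{equation}
Applying $\operatorname{Hom}_R(-,\omega)$ to $0\to R\xrightarrow{z}\omega\to C\to0$ gives the exact sequence $0\to R\to\omega\to\operatorname{Ext}^1_R(C,\omega)\to0$, in which $1=\operatorname{id}_\omega$ is sent to $z$. So $C$ is self-dual:
\begin{equation}\label{eq:selfdual}
\operatorname{Ext}^1_R(C,\omega)\cong C\quad\text{as $\mathbb Z^n$-graded modules.}
\end{equation}

For a set $\Phi$ of facets and $w\in Z_\emptyset$ let $w|_\Phi$ be the chain that agrees with $w$ on $\Phi$ and is $0$ on the other facets.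

\begin{proposition}\label{prop:blocks}
Let $d\ge2$ and let $\Delta$ be almost Gorenstein* over a field $K$ of any characteristic, with cycle $z$. Then the set of facets has a partition $\Phi_1,\dots,\Phi_b$ with $b=h_d$ such that $z|_{\Phi_1},\dots,z|_{\Phi_b}$ is a basis of $\tilde H_{d-1}(\Delta)$.
\end{proposition}

\begin{proof}
\emph{Step 1: $C_\emptyset=\bigoplus_GW_G$, where $G$ runs over the ridges and $x_vW_G=0$ for $v\notin G$.}
Let $N\subseteq C$ be the submodule generated by the elements of total degree at most $d-2$, and $Q=C/N$. If $a$ has support $F\in\Delta$, then $N_a\subseteq C_F$ is the sum of the images of the spaces $C_{F'}$ with $F'\subseteq F$ and $|F'|\le d-2$; it depends only on $F$. So $Q_a=0$ if $|F|\le d-2$, and also if $|F|=d$, since then $C_F=0$. If $F=G$ is a ridge, then $Q_a=C_G/\sum_{v\in G}\operatorname{im}C_{G\setminus v}$, whose dimension $g_G$ is the number of generators of $C$ in degree $e_G$. On this space $x_v$ acts as the identity for $v\in G$ and as zero for $v\notin G$. Therefore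
\[
Q\cong\bigoplus_GK[x_G](-e_G)^{g_G},\qquad\sum_Gg_G=\eta_{d-1}=h_d-1,
\]
where the count uses $\mu(C)=\delta$ through Proposition~\ref{prop:coker}(d). Since $\dim N<d$, we have $\operatorname{Hom}_R(N,\omega)=0$, and \eqref{eq:extG} and \eqref{eq:selfdual} give an injection
\[
\bigoplus_GK[x_G]^{g_G}\cong\operatorname{Ext}^1_R(Q,\omega)\hookrightarrow\operatorname{Ext}^1_R(C,\omega)\cong C .
\]
In degree $0$ both sides have dimension $h_d-1$, so the map is bijective there. Let $W_G$ be the image of the degree $0$ part of $K[x_G]^{g_G}$.

\emph{Step 2: functions on facets.} Dividing by $z$ turns cycles into functions that can be multiplied. Let $X$ be the set of facets. For $w\in Z_\emptyset$ let $f_w\in K^X$ be the function $A\mapsto w_A/z_A$, and let $\mathcal A=\{f_w:w\in Z_\emptyset\}$. Then $1=f_z\in\mathcal A$ and $\dim\mathcal A=h_d$. The class of $w$ in $C_\emptyset$ is killed by $x_v$ if and only if $w|_v\in Kz|_v$, that is, $f_w$ is constant on the facets containing $v$. For a ridge $G$ let $\mathcal A_G\subseteq K^X$ be the space of functions that, for each vertex $v\notin G$, are constant on the facets containing $v$. Then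 $1\in\mathcal A_G$, and Step 1 says $\mathcal A\subseteq\sum_G\mathcal A_G$.

Fix $G$ and let $D_1,\dots,D_r$ be the vertex sets of the connected components of the subcomplex induced on the vertices outside $G$. For a facet $A$, the set $A\setminus G$ is a nonempty face of this subcomplex, so it lies in exactly one $D_j$. Let $\mathcal D_j$ be the set of facets that meet $D_j$; these \emph{classes} partition $X$. All facets containing a vertex $v\in D_j$ lie in $\mathcal D_j$, so the indicator functions $1_{\mathcal D_j}$ are in $\mathcal A_G$. Conversely, two adjacent vertices outside $G$ lie in a common facet, so a function in $\mathcal A_G$ has the same value on the facets through either of them, and hence is constant on each $\mathcal D_j$. Thus $\mathcal A_G$ is spanned by $1_{\mathcal D_1},\dots,1_{\mathcal D_r}$.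

\emph{Step 3: $\mathcal A_G\subseteq\mathcal A$.} We show that $z|_{\mathcal D_j}$ is a cycle. A ridge $G'\neq G$ has a vertex outside $G$, so all facets containing $G'$ are in the same class. The coefficient of $[G']$ in $\partial(z|_{\mathcal D_j})$ is therefore either an empty sum or the coefficient of $[G']$ in $\partial z$; it is $0$ in both cases. So $\partial(z|_{\mathcal D_j})=s[G]$ with $s\in K$, and $0=s\,\partial[G]$. As $d\ge2$, we have $G\neq\emptyset$ and $s=0$. Hence $\mathcal A=\sum_G\mathcal A_G$ is spanned by indicator functions of classes.

\emph{Step 4: $\mathcal A$ is closed under products.} For fixed $G$ the $1_{\mathcal D_j}$ are orthogonal idempotents. Let $G'\neq G$ be a second ridge, with components $D'_k$ and classes $\mathcal D'_k$. The nonempty face $G'\setminus G$ lies in one component $D_{j_0}$. For $j\neq j_0$ the set $D_j$ is disjoint from $G$ and from $D_{j_0}$, hence from $G'$. It induces a connected subcomplex, so it lies in a single $D'_{k(j)}$, and every facet meeting $D_j$ meets $D'_{k(j)}$, that is, $\mathcal D_j\subseteq\mathcal D'_{k(j)}$. So $1_{\mathcal D_j}1_{\mathcal D'_k}\in\{1_{\mathcal D_j},0\}$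 for all $j\ne j_0$ and all $k$. Since $1_{\mathcal D_{j_0}}=1-\sum_{j\neq j_0}1_{\mathcal D_j}$, also $1_{\mathcal D_{j_0}}1_{\mathcal D'_k}\in\mathcal A$.

\emph{Step 5: the partition.} Call two facets equivalent if every $f\in\mathcal A$ has the same value on them, and let $\Phi_1,\dots,\Phi_b$ be the equivalence classes. For each facet $B\notin\Phi_i$ some spanning indicator function separates $B$ from $\Phi_i$; replacing it by $1$ minus itself if necessary, we get an indicator function in $\mathcal A$ that is $1$ on $\Phi_i$ and $0$ at $B$. The product of these over all $B$ is $1_{\Phi_i}$. So $1_{\Phi_1},\dots,1_{\Phi_b}$ is a basis of $\mathcal A$, $b=h_d$, and multiplying by $z$ proves the proposition.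
\end{proof}

For $d=1$ the proposition fails at Step 3: three points have $h_1=2$, and a partition into two blocks has a block with one point, which carries no cycle.

\begin{proposition}\label{prop:char2}
Let $\operatorname{char}K=2$, $d\ge2$, and let $\Delta$ be almost Gorenstein* over $K$. Then every ridge has even degree, and $\delta(\Delta)$ is even.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:blocks} the space of cycles supported in $\Phi_i$ is the line $Kz|_{\Phi_i}$. It is the solution space of a linear system with coefficients in $\mathbb F_2$, so it has a basis vector with entries in $\mathbb F_2$. This vector is a nonzero multiple of $z|_{\Phi_i}$, so all its entries on $\Phi_i$ are $1$. Summing over $i$, we see that the sum of all facets is a cycle over $\mathbb F_2$, which means that all degrees $\deg G$ are even. Now use Lemma~\ref{lem:delta}.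
\end{proof}

\section{Odd values in every odd $d$}\label{sec:odd}

\begin{theorem}\label{thm:C}
Let $\operatorname{char}K\neq2$, $m\ge1$, $d=2m+1$ and $n_1,\dots,n_m\ge3$. There is an almost Gorenstein* complex over $K$ of dimension $d-1$ with $\delta=n_1n_2\cdots n_m$.
\end{theorem}

We imitate Section~\ref{sec:RP2}. The ridges of degree $3$ will be the facets of a $(d-2)$-sphere $\Sigma$, so that $\delta$ is the number of facets of $\Sigma$. One sheet will be a cone over $\Sigma$, and the other two will come from a double cover of $\Sigma$, so that $\dim C_F=1$ when $F\in\Sigma$ has two preimages and $C_F=0$ otherwise. The generators of $C$ will then correspond to the minimal faces with two preimages. For a cycle these are the vertices, and a cycle has as many vertices as edges. For a join $\Sigma=T_1*\dots*T_m$ of cycles the facets, which consist of one edge from each $T_i$, are equinumerous with the faces consisting of one vertex from each $T_i$. So we want a double cover that is branched exactly over the faces missing some $T_i$.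

\subsection*{The branched double cover}
Let $T_i$ be the cycle with vertex set $\mathbb Z/n_i$ and edges $\{x,x+1\}$, and let $H_i$ be the cycle on $\mathbb Z/2n_i$; all vertex sets are taken disjoint. Put $\Sigma=T_1*\dots*T_m$ and $P=H_1*\dots*H_m$. Both are pure with facets of size $2m$. Let $q:P\to\Sigma$ be reduction modulo $n_i$ on each factor. Let $\tau_i$ be the automorphism of $P$ that acts as $x\mapsto x+n_i$ on $H_i$ and trivially on the other factors, let $E\cong(\mathbb Z/2)^m$ be the group generated by the $\tau_i$, and let $E_0$ be the subgroup of index $2$ consisting of the products of an even number of $\tau_i$. We record three facts, each of which can be checked on one factor $H_i\to T_i$.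
\begin{itemize}
\item[(P1)] $q$ is $E$-invariant and injective on each face of $P$, and $E$ acts transitively on the faces $\sigma$ with $q(\sigma)=F$, for each $F\in\Sigma$. (An empty face has one preimage; a vertex or edge of $T_i$ has two, interchanged by $\tau_i$.)
\item[(P2)] The stabilizer $E_\sigma$ of $\sigma\in P$ is generated by the $\tau_i$ with $\sigma\cap H_i=\emptyset$.
\item[(P3)] $\operatorname{lk}_P\sigma$ is the join of the links of $\sigma\cap H_i$ in $H_i$, each of which is $H_i$, two points, or $\{\emptyset\}$. So it has the homology of $S^{2m-1-|\sigma|}$. In the same way $\operatorname{lk}_\Sigma F$ has the homology of $S^{2m-1-|F|}$.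
\end{itemize}

The double cover is the quotient $P/E_0$. For $m\ge2$ it is not a simplicial complex, because, as we see below, a vertex of $\Sigma$ has one preimage while a facet has two. So we work with a poset. Let $\mathcal M$ be the set of $E_0$-orbits $\bar\sigma$ of faces $\sigma\in P$, with $\alpha\le\beta$ if some face in $\alpha$ is contained in some face in $\beta$. Its least element is $\hat0=\bar\emptyset$. Let $|\bar\sigma|=|\sigma|$, and let $q:\mathcal M\to\Sigma$ also denote the induced map. The elements of $\mathcal M$ over $F\in\Sigma$ are the \emph{lifts} of $F$, and $\ell(F)$ is their number. Since $E$ is abelian, $\tau_1$ induces an automorphism $\iota$ of $\mathcal M$ with $q\iota=q$. For a finite poset $Q$, the order complex $\mathcal O(Q)$ is the simplicial complex of chains in $Q$; the order complex of the nonempty faces of a complex is its barycentric subdivision and has the same homology, naturally with respect to automorphisms.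

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(a)] For $\alpha\in\mathcal M$, $q$ maps $\{\beta:\beta\le\alpha\}$ isomorphically onto $2^{q(\alpha)}$. Every maximal element of $\mathcal M$ has size $2m$.
\item[(b)] $\ell(F)=2$ if $F$ meets all of $T_1,\dots,T_m$, and then $\iota$ interchanges the two lifts. Otherwise $\ell(F)=1$.
\item[(c)] $\mathcal O(\mathcal M_{>\alpha})$ has the homology of $S^{2m-1-|\alpha|}$, and $\iota$ acts as the identity on $\tilde H_{2m-1}(\mathcal O(\mathcal M_{>\hat0}))$.
\item[(d)] Any two maximal chains of $\mathcal M_{>\hat0}$ are connected by a sequence of maximal chains in which consecutive chains differ in at most one element.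
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\sigma$ and $g\sigma$ with $g\in E$ both lie in a face $\rho$, then $\sigma=g\sigma$, because they have the same image under $q$, which is injective on $\rho$. Fix $\rho\in\alpha$. The map $2^\rho\to\{\beta\le\alpha\}$, $\sigma\mapsto\bar\sigma$, is onto, since a face below a translate of $\rho$ can be translated into $\rho$. If $\sigma,\sigma'\subseteq\rho$ and $\bar\sigma\le\bar\sigma'$, then $g\sigma\subseteq\sigma'\subseteq\rho$ for some $g\in E_0$, so $\sigma=g\sigma\subseteq\sigma'$. Thus the map is an isomorphism of posets, and $q:2^\rho\to2^{q(\rho)}$ is one as well. The last claim holds because $P$ is pure.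

(b) Let $q(\sigma)=F$. By (P1), the lifts of $F$ correspond to the cosets in $E/E_0E_\sigma$, with $\iota$ acting as multiplication by $\tau_1$. If $F$ meets all $T_i$, then $E_\sigma$ is trivial by (P2), there are two cosets, and $\tau_1\notin E_0$ interchanges them. Otherwise $E_\sigma$ contains some $\tau_i\notin E_0$, and $E_0E_\sigma=E$.

(c) Fix $\sigma\in\alpha$ and let $\Lambda=E_0\cap E_\sigma$. By the proof of (a), a chain $\alpha<\beta_1<\dots<\beta_k$ in $\mathcal M$ lifts to a chain in $P$, and the lift is determined by its top face, hence unique up to $E_0$. Translating so that the bottom face is $\sigma$, we see that chains in $\mathcal M_{>\alpha}$ are the $\Lambda$-orbits of chains in $P_{>\sigma}$. Orient chains by their order. Then $\Lambda$ permutes the resulting basis of $\tilde C(\mathcal O(P_{>\sigma}))$ without signs, and $\tilde C(\mathcal O(\mathcal M_{>\alpha}))$ is the complex of coinvariants. The order of $\Lambda$ is a power of $2$, which is invertible in $K$, so taking coinvariants is exact and commutes with homology. Now $\mathcal O(P_{>\sigma})$ is the barycentric subdivision of $\operatorname{lk}_P\sigma$,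 so by (P3) it suffices to show that $E_\sigma$ acts trivially on the top homology of $\operatorname{lk}_P\sigma$. By the K\"unneth formula this is the tensor product of the top homologies of the factors. A generator $\tau_i$ of $E_\sigma$ moves only the factor $H_i$, where it is a rotation and fixes the fundamental cycle $\sum_x[x,x+1]$. For $\sigma=\emptyset$ this shows that all of $E$ acts trivially on $\tilde H_{2m-1}(P)$, hence on its coinvariants.

(d) By the lifting of chains it suffices to prove the statement for nonempty faces of $P$. A maximal chain there is an ordering of the vertices of a facet. Exchanging two neighbors in the ordering changes one element of the chain, so all orderings of one facet are connected. Replacing the edge of a facet in $H_i$ by an adjacent edge changes one vertex of the facet; if this vertex is last in the ordering, only the top element of the chain changes. Such moves connect all facets of $P$.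
\end{proof}

\subsection*{Attaching the cone over a poset}
We need a simplicial complex that looks like the cone over $P/E_0$ attached to $\Sigma$ along $q$. The following construction provides it, and it reappears in the links. Let $B$ be a simplicial complex, $Q$ a finite poset with least element $\hat0$, and $u:Q\to B$ an order-preserving map to the faces of $B$ with $u^{-1}(\emptyset)=\{\hat0\}$. Take new vertices $b_\beta$, $\beta\in Q$, and let $B[u]$ consist of the faces of $B$ and of all sets
\[
F\cup\{b_{\beta_1},\dots,b_{\beta_k}\},\qquad k\ge1,\quad\beta_1<\dots<\beta_k,\quad F\subseteq u(\beta_1).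
\]
This is a simplicial complex, since $u(\beta_1)\subseteq u(\beta_2)$ and $u(\beta_1)\in B$.

\begin{lemma}\label{lem:cone}
$H_i(B[u],B)\cong\tilde H_{i-1}(\mathcal O(Q_{>\hat0}))$ for all $i$. The isomorphism commutes with every automorphism of $Q$ that preserves $u$, acting on $B[u]$ by permuting the $b_\beta$ and fixing $B$.
\end{lemma}

\begin{proof}
Let $X=B[u]$ and let $X'$ be the subcomplex of faces not containing $b_{\hat0}$. The complex $\tilde C(X')/\tilde C(B)$ has as a basis the faces with $k\ge1$ and $\beta_1>\hat0$. Filter it by $k$. Deleting a vertex $b_\beta$ lowers $k$, so on the graded pieces the boundary only deletes vertices of $F$. Each graded piece is thus a direct sum, over chains of length $k$, of shifted copies of $\tilde C(2^{u(\beta_1)})$, and these are acyclic because $u(\beta_1)\ne\emptyset$. Hence $H_*(X',B)=0$, and the sequence of the triple gives $H_i(X,B)\cong H_i(X,X')$. A face containing $b_{\hat0}$ has $F=\emptyset$, so $\tilde C(X)/\tilde C(X')$ has the basis $[b_{\hat0},b_{\beta_2},\dots,b_{\beta_k}]$. Deleting $b_{\hat0}$ identifies it with $\tilde C(\mathcal O(Q_{>\hat0}))$, shifted by one and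 with differential $-\partial$. All maps used commute with the automorphisms in question.
\end{proof}

\subsection*{The complex}
Let $Y=\Sigma[q]$ for $q:\mathcal M\to\Sigma$, let $c$ be a further vertex, and put
\[
\Delta=(\Sigma*c)\cup Y,\qquad\text{so that}\qquad(\Sigma*c)\cap Y=\Sigma .
\]
For $m=1$, $E_0$ is trivial, $\mathcal M$ is the face poset of the $2n_1$-cycle, and $Y$ is a disk with center $b_{\hat0}$ whose boundary runs twice around $T_1$; for $n_1=3$ this is the picture of Figure~\ref{fig:rp2} with a finer triangulation, and the cone $\Sigma*c$ takes the place of the triangle $123$.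

Consider a face $F\cup\{b_{\alpha_1},\dots,b_{\alpha_k}\}$ of $Y$ with $k\ge1$. By Lemma~\ref{lem:M}(a) there is a unique lift $\bar F$ of $F$ with $\bar F\le\alpha_1$. We may add $b_{\bar F}$ and then refine the chain to a saturated chain from $\bar F$ up to size $2m$. A face $F\in\Sigma$ extends in the same way from any lift. So the facets of $Y$ are the sets
\begin{equation}\label{eq:facet}
F\cup\{b_{\alpha_0},\dots,b_{\alpha_k}\},\qquad q(\alpha_0)=F,\quad|\alpha_j|=|F|+j,\quad|\alpha_k|=2m,
\end{equation}
of size $|F|+(2m-|F|+1)=d$. The other facets of $\Delta$ are $F\cup c$ with $F$ a facet of $\Sigma$. So $\Delta$ is pure of dimension $d-1$.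

\begin{lemma}\label{lem:links}
For every face $\Psi\in\Delta$, $\tilde H_i(\operatorname{lk}_\Delta\Psi)=0$ for $i\neq d-1-|\Psi|$, and $\dim Z_\Psi$ is $\ell(\Psi)$ if $\Psi\in\Sigma$ and $1$ otherwise. In particular $\Delta$ is Cohen--Macaulay over $K$ and $Z_\emptyset=Kz$ for some $z\neq0$. Ridges not in $\Sigma$ have degree $2$. The ridges in $\Sigma$ are the facets $F$ of $\Sigma$; they have degree $3$ and lie in $F\cup c$ and in $F\cup b_{\bar F}$ for the two lifts $\bar F$.
\end{lemma}

\begin{proof}
\emph{Case 1: $\Psi=F\in\Sigma$.} Put $L=\operatorname{lk}_\Sigma F$. For a lift $\bar F$ let $Y_{\bar F}=L[u]$, where $u:\mathcal M_{\ge\bar F}\to L$ is given by $u(\alpha)=q(\alpha)\setminus F$. A face of $\operatorname{lk}_YF$ that is not in $L$ has the form $F'\cup\{b_{\alpha_1},\dots,b_{\alpha_k}\}$ with $F'\subseteq q(\alpha_1)\setminus F$ and $F\subseteq q(\alpha_1)$, and it belongs to $Y_{\bar F}$ for exactly one lift, the one below $\alpha_1$. So $\operatorname{lk}_\Delta F=(L*c)\cup\bigcup_{\bar F}Y_{\bar F}$, and any two of these pieces intersect in $L$. Since the cone $L*c$ is acyclic, Lemma~\ref{lem:cone} gives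
\begin{equation}\label{eq:link}
\tilde H_i(\operatorname{lk}_\Delta F)\cong H_i(\operatorname{lk}_\Delta F,L*c)=\bigoplus_{\bar F}H_i(Y_{\bar F},L)\cong\bigoplus_{\bar F}\tilde H_{i-1}(\mathcal O(\mathcal M_{>\bar F})).
\end{equation}
By Lemma~\ref{lem:M}(c) each summand is $K$ for $i=2m-|F|=d-1-|F|$ and $0$ otherwise.

\emph{Case 2: $\Psi=F\cup c$.} The link is $\operatorname{lk}_\Sigma F$, which by (P3) has the homology of a sphere of dimension $2m-1-|F|=d-1-|\Psi|$.

\emph{Case 3: $\Psi=F\cup\{b_{\alpha_1},\dots,b_{\alpha_k}\}$ with $k\ge1$.} One can enlarge $\Psi$ independently above $\alpha_k$, between $\alpha_j$ and $\alpha_{j+1}$, and below $\alpha_1$, so the link is a join of three kinds of factors. The first is $\mathcal O(\mathcal M_{>\alpha_k})$, with the homology of $S^{2m-1-|\alpha_k|}$. The second is the order complex of the open interval $(\alpha_j,\alpha_{j+1})$. By Lemma~\ref{lem:M}(a) this is the poset of proper nonempty subsets of a set of size $s=|\alpha_{j+1}|-|\alpha_j|$, so we get the subdivided boundary of a simplex, $S^{s-2}$. For the third, let $U=q(\alpha_1)\setminus F$. We may add a chain of elements $\beta<\alpha_1$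 with $F\subseteq q(\beta)$, which correspond to proper subsets of $U$, and a set $F'\subseteq U$ contained in the smallest of these subsets. If $U=\emptyset$, this factor is $\{\emptyset\}=S^{-1}$. If $U\neq\emptyset$, it is $2^U[u]$, where $u$ is the inclusion of the poset of proper subsets of $U$ into $2^U$. As $2^U$ is acyclic, Lemma~\ref{lem:cone} gives $\tilde H_i(2^U[u])\cong\tilde H_{i-1}(S^{|U|-2})$. So in both cases the third factor has the homology of $S^{|U|-1}$. Adding the numbers $\dim+1$, the link has the homology of a sphere of dimension
\[
(|\alpha_1|-|F|)+\sum_{j=1}^{k-1}(|\alpha_{j+1}|-|\alpha_j|-1)+(2m-|\alpha_k|)-1=2m-|F|-k=d-1-|\Psi|.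
\]

Reisner's criterion applies, and $\ell(\emptyset)=1$. For a ridge, $\deg G=\dim Z_G+1$. A ridge in $\Sigma$ has size $2m$, so it is a facet of $\Sigma$ and has two lifts.
\end{proof}

\begin{lemma}\label{lem:nowhere}
The cycle $z$ is nowhere zero.
\end{lemma}

\begin{proof}
If two facets share a ridge of degree $2$, then \eqref{eq:cycle} makes their coefficients in $z$ equal up to sign. We first connect all facets of $Y$ in this way. Take a facet \eqref{eq:facet} and $x\in F$. Replacing $x$ by $b_{\alpha'}$, where $\alpha'<\alpha_0$ is the lift of $F\setminus x$, gives a facet of the same form, and the common ridge contains $b_{\alpha_0}$, so it has degree $2$. Repeating this, we reach a facet with $F=\emptyset$, given by $\hat0$ and a maximal chain of $\mathcal M_{>\hat0}$. By Lemma~\ref{lem:M}(d) any two of these are connected through ridges containing $b_{\hat0}$. So all coefficients of $z$ on $Y$ are $\pm t$ for one $t\in K$.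

The coefficient at $F\cup c$ depends on the relative sign of the two coefficients at $F\cup b_{\bar F}$: equal signs give $\mp2t$, opposite signs would give $0$. The symmetry $\iota$ decides. It acts on $\Delta$ by $b_\alpha\mapsto b_{\iota\alpha}$, fixing $c$ and the vertices of $\Sigma$. For $F=\emptyset$ the isomorphisms \eqref{eq:link} commute with $\iota$, so $\iota z=z$ by Lemma~\ref{lem:M}(c). Let $F$ be a facet of $\Sigma$, and orient the three facets containing $F$ by listing $F$ in a fixed order and then the extra vertex. Then $\iota$ interchanges the oriented facets $F\cup b_{\bar F}$, so they have the same coefficient $t_F=\pm t$. The three facets have the same incidence sign at $F$, so the coefficient at $F\cup c$ is $-2t_F$. If $t$ were $0$, then $z=0$. So $t\neq0$, and $2t\ne0$ since $\operatorname{char}K\neq2$.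
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemmas~\ref{lem:delta} and~\ref{lem:links}, $\delta(\Delta)$ is the number of facets of $\Sigma$, which is $n_1\cdots n_m$. By Proposition~\ref{prop:coker} and Lemma~\ref{lem:nowhere} it remains to show that $\mu(C)=n_1\cdots n_m$ for $C=\omega/Rz$. Call a face of $\Sigma$ \emph{full} if it meets all $T_i$. By Lemma~\ref{lem:links}, $\dim C_\Psi=\dim Z_\Psi-1$ is $1$ if $\Psi$ is a full face of $\Sigma$ and $0$ for all other faces of $\Delta$.

Let $F$ be full. For a lift $\bar F$ let $X_{\bar F}$ be the set of facets \eqref{eq:facet} of $Y$ that contain $F$ and whose chain lies in $\mathcal M_{\ge\bar F}$; it is nonempty, and the facets of $Y$ containing $F$ are partitioned into the two sets $X_{\bar F}$. In top degree homology groups are cycle spaces, and the first isomorphism in \eqref{eq:link} discards the coefficients of the facets containing $c$. So an element of $Z_F$ is determined by its coefficients on $Y$, and $Z_F$ is identified with a direct sum of two lines, one supported on each $X_{\bar F}$. The component of $z|_F$ in each line is nonzero, so it spans the line.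 Hence $Z_F$ has a basis $\{w_{\bar F}\}$, where $w_{\bar F}$ agrees with $z$ on $X_{\bar F}$ and vanishes on $X_{\iota\bar F}$.

Now let $F\subset F'=F\cup v$ be full faces. Send each lift $\bar F'$ of $F'$ to the lift $\bar F$ of $F$ below it. This map commutes with $\iota$, which interchanges the two lifts on either side, so it is a bijection. Since $X_{\bar F'}\subseteq X_{\bar F}$ for corresponding lifts, $w_{\bar F}|_{F'}$ agrees with $z$ on $X_{\bar F'}$ and vanishes on $X_{\iota\bar F'}$, that is, $w_{\bar F}|_{F'}=w_{\bar F'}$. So $Z_F\to Z_{F'}$ is an isomorphism taking $z|_F$ to $z|_{F'}$, and $C_F\to C_{F'}$ is bijective.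

In \eqref{eq:mu}, a full face that is not minimal among full faces contains a full face with one vertex less, so it contributes $0$. A minimal full face $F$ contributes $1$, because $C_{F\setminus v}=0$ for all $v\in F$. The minimal full faces consist of one vertex from each $T_i$, so $\mu(C)=n_1\cdots n_m$.
\end{proof}

\section{The values of $\delta$}\label{sec:values}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:plus2} and Lemma~\ref{lem:notone},
\[
2\mathbb Z_{\ge0}\subseteq\mathcal D(d,K)\subseteq\mathbb Z_{\ge0}\setminus\{1\}\qquad\text{for all }d\ge2\text{ and }K .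
\]
If $d$ is even, all values are even by Lemma~\ref{lem:delta}; if $\operatorname{char}K=2$, they are even by Proposition~\ref{prop:char2}. This proves (1). Let $\operatorname{char}K\neq2$. Theorem~\ref{thm:A} gives $3\in\mathcal D(3,K)$, and Theorem~\ref{thm:C} with all $n_i=3$ gives $3^m\in\mathcal D(2m+1,K)$. By Proposition~\ref{prop:plus2} all larger odd numbers occur as well, which proves (2) and (3). The last assertion follows, since in cases (2) and (3) an odd value occurs.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \S3.6.

\bibitem{GW}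
Goto and Watanabe, \emph{On graded rings II}.

\bibitem{MM}
Naoyuki Matsuoka and Satoshi Murai, \emph{Uniformly Cohen-Macaulay simplicial complexes and almost Gorenstein* simplicial complexes}, arXiv:1405.7438 (2014).

\end{thebibliography}
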